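# Betti mirror symmetry for $\mathrm{SL}_n$ and $\mathrm{PGL}_n$ character varieties by counting points

## 1. Genus two, rank two: where does $-30q^3$ come from?

Let
$$X=\{(A_1,B_1,A_2,B_2)\in \mathrm{SL}_2(\mathbb C)^4:\ [A_1,B_1][A_2,B_2]=-I\},\qquad \check{\mathcal M}=X/\!/\mathrm{GL}_2 .$$
The four matrices of a point of $X$ have no common invariant line: on such a line all commutators act as $1$, while $-I$ acts as $-1$. So every point is irreducible, $\mathrm{PGL}_2$ acts freely, and $\check{\mathcal M}=X/\mathrm{PGL}_2$ is smooth of dimension $12-3-3=6$. The group $\Gamma=\{\pm1\}^4$ acts by changing signs of the four matrices. We compare $\check{\mathcal M}$ with $\check{\mathcal M}/\Gamma$.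

The invariant is the $E$-polynomial $E(Z;u,v)=\sum_{p,q,k}(-1)^kh_c^{p,q;k}(Z)u^pv^q$, where $h_c^{p,q;k}$ are the mixed Hodge numbers of $H^k_c(Z;\mathbb C)$. For example $E(\mathbb C^\times)=uv-1$: the group $H^2_c$ has type $(1,1)$ and $H^1_c$ has type $(0,0)$. By Katz's theorem (precise form in Section 5), if the number of points of $Z$ over $\mathbb F_q$ is $P(q)$ for a polynomial $P$, then $E(Z;u,v)=P(uv)$. We write $q$ for $uv$.

**The variety $\check{\mathcal M}$.** Let $q\equiv1\pmod4$, $S=\mathrm{SL}_2(\mathbb F_q)$, so that $|S|=|\mathrm{PGL}_2(\mathbb F_q)|=q(q^2-1)$. Frobenius' formula (Lemma 5 below) and Lang's theorem give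
$$\#\check{\mathcal M}(\mathbb F_q)=\frac{\#X(\mathbb F_q)}{|S|}=|S|^2\sum_{\varphi\in\mathrm{Irr}\,S}\frac{\omega_\varphi(-1)}{\varphi(1)^2},$$
with $\omega_\varphi$ the central character. The character table of $S$ gives the following.

* One $\varphi$ of degree $1$ and one of degree $q$, both with $\omega_\varphi(-1)=1$.
* Degree $q+1$: characters $\alpha$ of $\mathbb F_q^\times$ with $\alpha^2\ne1$, up to inversion, with sign $\alpha(-1)$. As $\sum_{\alpha}\alpha(-1)=0$ over all $\alpha$, and the two $\alpha$ with $\alpha^2=1$ have sign $+1$, the signs add up to $\frac12(0-2)=-1$.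
* Two of degree $\frac{q+1}2$, with sign $+1$ (the quadratic character at $-1$, a square).
* Degree $q-1$: characters $\theta$ of the cyclic group of order $q+1$ with $\theta^2\neq1$, up to inversion, with sign $\theta(-1)$. The trivial $\theta$ has sign $1$, the quadratic one has sign $(-1)^{(q+1)/2}=-1$, so the signs add up to $\frac12(0-1+1)=0$.
* Two of degree $\frac{q-1}2$, with sign $-1$.

Hence
$$\#\check{\mathcal M}(\mathbb F_q)=q^2(q^2-1)^2\Big(1+\frac1{q^2}+\frac{-1+8}{(q+1)^2}-\frac{8}{(q-1)^2}\Big),$$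
that is,
$$E(\check{\mathcal M})=q^6-2q^4-30q^3-2q^2+1.\tag{1}$$

**The quotient $\check{\mathcal M}/\Gamma$.** Its $\mathbb F_q$-points are the Frobenius-stable $\Gamma$-orbits, and their number is $\frac1{16}\sum_{\gamma}\#\check{\mathcal M}(\bar{\mathbb F}_q)^{\gamma F}=\frac1{16|S|}\sum_\gamma\#X(\bar{\mathbb F}_q)^{\gamma F}$. If $\gamma_iF(x_i)=x_i$ for the four entries, choose $t_i$ with $t_i^{q-1}=\gamma_i^{-1}$. Then $x_i'=t_i^{-1}x_i$ lies in $\mathrm{GL}_2(\mathbb F_q)$, with determinant $c_i=t_i^{-2}$, a square in $\mathbb F_q^\times$ or not according to $\gamma_i=1$ or $-1$. Conversely each of the $(\frac{q-1}2)^4$ tuples $c$ belonging to $\gamma$ gives a bijection of this kind. So the sum over $\gamma$ is $(\frac2{q-1})^4$ times the number of solutions of the same equation in $G=\mathrm{GL}_2(\mathbb F_q)$, and Frobenius' formula for $G$ gives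
$$\#(\check{\mathcal M}/\Gamma)(\mathbb F_q)=\frac{|G|^3}{(q-1)^4|S|}\sum_{\Psi\in\mathrm{Irr}\,G}\frac{\omega_\Psi(-1)}{\Psi(1)^2}=\frac{|S|^2}{q-1}\sum_\Psi\frac{\omega_\Psi(-1)}{\Psi(1)^2}.$$
There are $q-1$ characters of degree $1$ and $q-1$ of degree $q$, all with sign $+1$. Those of degree $q+1$ are indexed by unordered pairs $\alpha\neq\beta$, with sign sum $\frac12\big((\sum\alpha(-1))^2-\sum\alpha(-1)^2\big)=-\frac{q-1}2$. Those of degree $q-1$ are indexed by characters $\theta\neq\theta^q$ of $\mathbb F_{q^2}^\times$ up to $\theta\mapsto\theta^q$; those with $\theta=\theta^q$ are $\alpha\circ N$ and have sign $\alpha(1)=1$, so the sign sum is $\frac12(0-(q-1))$. Thus the count is $q^2(q^2-1)^2\big(1+q^{-2}-\frac12(q+1)^{-2}-\frac12(q-1)^{-2}\big)$, and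
$$E(\check{\mathcal M}/\Gamma)=q^6-2q^4-2q^2+1.\tag{2}$$

The difference of (1) and (2) is $-30q^3=15\cdot(-2q^3)$, and $\Gamma$ has exactly $15$ nontrivial elements.

**The fixed points of one sign change.** Let $\gamma=(-1,1,1,1)$. If $[x]$ is fixed by $\gamma$, there is $\hat g\in\mathrm{SL}_2$, unique up to sign, with $\gamma\cdot x=\hat gx\hat g^{-1}$. Then $\hat g^2$ commutes with $x$, hence is scalar. As $A_1$ anticommutes with $\hat g$, it exchanges eigenspaces, the eigenvalues of $\hat g$ are $\lambda,-\lambda$ with $-\lambda^2=1$, and we may take $\hat g=\mathrm{diag}(i,-i)$. Then $A_1$ is antidiagonal and the other matrices are diagonal: $B_1=\mathrm{diag}(b_0,b_0^{-1})$, $A_2=\mathrm{diag}(s,s^{-1})$, $B_2=\mathrm{diag}(t,t^{-1})$. The equation becomes $[A_1,B_1]=\mathrm{diag}(b_0^{-2},b_0^2)=-I$, so $b_0=\pm i$. Conjugation by diagonal matrices normalizes $A_1$ and changes nothing else. So the space of pairs $(x,\hat g)$ up to conjugation is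
$$T_\gamma=\{\pm i\}\times(\mathbb C^\times)^2\ni(b_0,s,t).$$
The sign $-1$ acts on pairs by $(x,\hat g)\mapsto(x,-\hat g)$. Conjugating by the permutation matrix brings $-\hat g$ back to $\hat g$, so this is $(b_0,s,t)\mapsto(-b_0,s^{-1},t^{-1})$. The fixed locus is the quotient $T_\gamma/\{\pm1\}\cong(\mathbb C^\times)^2$. The group $\Gamma$ acts on $T_\gamma$ by independent signs on $b_0,s,t$. So $H_c^*(T_\gamma)^\Gamma\cong H_c^*((\mathbb C^\times)^2)$, and $-1\in\mu_2$ acts on it through the inversion $(s,t)\mapsto(s^{-1},t^{-1})$. Inversion acts on $H_c^2(\mathbb C^\times)$ by $+1$ and on $H^1_c(\mathbb C^\times)$ by $-1$. So the invariant part contributes $q^2+1$ and the sign part contributes $-2q$.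

Finally $\gamma$ acts by $-1=e^{2\pi i/2}$ on the $6-2=4$ directions normal to the fixed locus. The sum of the four exponents $\frac12$ is $2$, and
$$q^2\cdot(-2q)=-2q^3 .$$
This is exactly the missing term (Lemma 1 below shows that all $15$ elements contribute equally). Using the fixed locus itself would give $q^2(q^2+1)$, which is wrong: the nontrivial character of $\mu_2$ on the lifts $\hat g$ is essential. The question is whether this identity between $\check{\mathcal M}$ and its quotient by $\Gamma$, corrected by twisted fixed loci, persists for every genus and rank.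

## 2. Character varieties, the gerbe, and the theorems

Throughout, $C$ is a compact Riemann surface of genus $g\ge2$, $n\ge2$, $\zeta_n=e^{2\pi i/n}$.

**Character varieties.** For an integer $d$ let
$$X^d=\{(A_1,B_1,\dots,A_g,B_g)\in\mathrm{SL}_n(\mathbb C)^{2g}:\ [A_1,B_1]\cdots[A_g,B_g]=\zeta_n^dI_n\},\qquad \check{\mathcal M}_B^d=X^d/\!/\mathrm{GL}_n .$$
The group $\Gamma=\mu_n^{2g}\cong(\mathbb Z/n)^{2g}$ multiplies the entries by roots of unity; this commutes with conjugation and descends to $\check{\mathcal M}_B^d$. Put $\hat{\mathcal M}^d_B=\check{\mathcal M}^d_B/\Gamma$. When $(d,n)=1$, every point of $X^d$ is irreducible: on an invariant subspace of dimension $k$, taking determinants gives $\zeta_n^{dk}=1$, so $n\mid k$. Then $\mathrm{PGL}_n$ acts freely on $X^d$, $\check{\mathcal M}_B^d$ is non-singular and $\hat{\mathcal M}_B^d$ is an orbifold.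

**Isotypic parts.** Automorphisms of a variety preserve the weight and Hodge filtrations of $H_c^*$. For an isotypic subspace under a finite group we let $h_c^{p,q;k}$ be the dimension of its part of $\mathrm{Gr}_F^p\mathrm{Gr}^W_{p+q}H_c^k$, and define its $E$-polynomial by the same formula. These numbers are additive and are preserved by isomorphisms.

**Twisted $E$-polynomials.** Let $P\to Y$ be a $\mu_n$-torsor, let $\Gamma$ act on $P$ compatibly with $Y$ and commuting with $\mu_n$, and let $\chi$ be a character of $\mu_n$. These data give a flat line orbibundle $L$ on $Y/\Gamma$, and $E(Y/\Gamma,L;u,v)$ is the $E$-polynomial of the $\Gamma$-invariant, $\chi$-isotypic part of $H_c^*(P;\mathbb C)$. In Section 1, with $P=T_\gamma$, it is $q^2+1$ for the trivial $\chi$ and $-2q$ for the other.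

**The gerbe.** Fix $e$ with $(e,n)=1$. A $\mu_n$-gerbe over a space may be pictured as a family of copies of the one-point stack $[\mathrm{pt}/\mu_n]$. Here $\hat B$ is the $\mu_n$-gerbe $[X^e/\mathrm{SL}_n]\to\check{\mathcal M}_B^e$, the gerbe of liftings of the $\mathrm{PGL}_n$-bundle $X^e\to\check{\mathcal M}_B^e$ to $\mathrm{SL}_n$. It is $\Gamma$-equivariant because $\Gamma$ acts on $X^e$ commuting with $\mathrm{SL}_n$. Its power $\hat B^d$ is the push-out along $\zeta\mapsto\zeta^d$. The gerbe enters the formulas only through the following torsors.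

**The torsors $T_\gamma$.** Let $\gamma\in\Gamma$ with fixed locus $\check{\mathcal M}_B^{e,\gamma}$. For $[x]$ in it there is a unique $g\in\mathrm{PGL}_n$ with $\gamma\cdot x=gxg^{-1}$, and its lifts to $\mathrm{SL}_n$ form a $\mu_n$-torsor. Put
$$T_\gamma=\{(x,\hat g)\in X^e\times\mathrm{SL}_n:\ \gamma\cdot x=\hat gx\hat g^{-1}\}/\mathrm{SL}_n,\qquad h\cdot(x,\hat g)=(hxh^{-1},h\hat gh^{-1}).$$
This $\mu_n$-torsor over $\check{\mathcal M}_B^{e,\gamma}$ is the automorphism of $\hat B|_{\check{\mathcal M}_B^{e,\gamma}}$ induced by $\gamma$. The group $\Gamma$ acts by $\delta\cdot(x,\hat g)=(\delta\cdot x,\hat g)$, and $L_{\hat B^d,\gamma}$ is the line orbibundle on $\check{\mathcal M}_B^{e,\gamma}/\Gamma$ given by $(T_\gamma,\Gamma)$ and $\zeta\mapsto\zeta^d$.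

**Fermionic shift.** On a connected component $Z$ of $\check{\mathcal M}_B^{e,\gamma}$ let $\gamma$ act on the tangent space of $\check{\mathcal M}_B^e$ with eigenvalues $e^{2\pi iw_j}$, $w_j\in[0,1)$. Put $F(Z)=\sum_jw_j$, which is constant on $\Gamma$-orbits of components.

**Stringy $E$-polynomial.** With $Z$ running over $\Gamma$-orbits of components of $\check{\mathcal M}_B^{e,\gamma}$,
$$E_{st}^{\hat B^d}(\hat{\mathcal M}_B^e;u,v)=\sum_{\gamma\in\Gamma}\sum_ZE\big(Z/\Gamma,L_{\hat B^d,\gamma}|_Z;u,v\big)(uv)^{F(Z)}.\tag{3}$$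

The equality $E(\check{\mathcal M}^d_B)=E_{st}^{\hat B^d}(\hat{\mathcal M}^e_B)$ for $(d,n)=(e,n)=1$ is the Betti topological mirror symmetry conjecture in Tamas Hausel, "Global topology of the Hitchin system", arXiv:1102.1717 (2011). It is true for all $g\ge 2$, $n\ge 2$ and all $d,e$ prime to $n$, and both sides have an explicit formula.

**Notation.** For $m\mid n$ put $r=n/m$ and $F_m=(g-1)n(n-r)$; let $J(m)$ be the number of elements of order $m$ in $(\mathbb Z/n)^{2g}$. Let $\mu(\cdot)$ be the Möbius function, $(a,b)$ and $[a,b]$ gcd and lcm, and $c_l(d)$ the Ramanujan sum, i.e. the sum of the $d$-th powers of the primitive $l$-th roots of unity; so $c_l(d)=\mu(l)$ if $(d,l)=1$. For a partition $\lambda$ with hook lengths $h$ let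
$$K_\lambda(x)=x^{-n(\lambda')}\prod_h(x^h-1),\quad n(\lambda)=\sum(i-1)\lambda_i,\quad W_\lambda^{(a)}(x)=K_\lambda(x)^{a(2g-2)},$$
$$\log\sum_\lambda W_\lambda^{(a)}(x)T^{|\lambda|}=\sum_{i\ge1}U_i^{(a)}(x)\frac{T^i}i .$$
For example $K_{(1)}=x-1$, $K_{(1,1)}=(x-1)(x^2-1)$, $K_{(2)}=x^{-1}(x-1)(x^2-1)$, $U^{(a)}_1=(x-1)^{a(2g-2)}$. Put
$$b_m(q)=\frac{q-1}n\sum_{l\mid m}\ \sum_{j\mid r,\,(j,m)=1}\mu(l)\mu(j)U_{r/j}^{(m/l)}(q^{jl}),\qquad a_m(q)=(q-1)^{1-2g}q^{(g-1)n(n-1)}b_m(q).$$
For $n=g=2$, $m=2$: $a_2=\frac{q^2}{2(q-1)^2}\big((q-1)^4-(q^2-1)^2\big)=-2q^3$, as in Section 1.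

**Theorem 1.** For $(d,n)=(e,n)=1$:
$$E(\check{\mathcal M}_B^d;u,v)=E_{st}^{\hat B^d}(\hat{\mathcal M}_B^e;u,v)=\sum_{m\mid n}J(m)\,a_m(uv).$$

**Theorem 2.** Let $(d,n)=(e,n)=1$. If $\kappa\in\hat\Gamma$ and $\gamma\in\Gamma$ both have order $m$, then the $\kappa$-isotypic part of $H_c^*(\check{\mathcal M}_B^d)$ has $E$-polynomial equal to the contribution of $\gamma$ to $E_{st}^{\hat B^d}(\hat{\mathcal M}_B^e)$; both equal $a_m(uv)$.

**Theorem 3.** Let $(e,n)=1$ and let $d$ be any integer. With $q=uv$,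
$$E_{st}^{\hat B^d}(\hat{\mathcal M}_B^e)=\frac{q^{(g-1)n(n-1)}}{n(q-1)^{2g-2}}\sum_{m\mid n}J(m)\sum_{l\mid m}c_l(d)\sum_{j\mid n/m}\mu(j)U_{n/(mj)}^{(mj/[l,j])}\big(q^{[l,j]}\big).$$
This equals $E(\check{\mathcal M}_B^1)$ (which is $E(\check{\mathcal M}_B^{d'})$ for every $d'$ prime to $n$) if and only if $(d,n)=1$.

Theorem 1 is the conjecture; Theorems 2 and 3 are not used in its proof.

## 3. Mapping classes, powers of $\gamma$, and the fermionic shift

This section reduces (3) to one sector for each $m\mid n$.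

Let $w=\prod[a_i,b_i]$ in the free group $\mathsf F_{2g}$. Then $X^e=\{x\in\mathrm{Hom}(\mathsf F_{2g},\mathrm{SL}_n):x(w)=\zeta_n^e\}$, $\Gamma=\mathrm{Hom}(\mathsf F_{2g},\mu_n)$ and $(\gamma\cdot x)(s)=\gamma(s)x(s)$. The mapping class group of a genus $g$ surface with one boundary component acts on $\mathsf F_{2g}$ (base point on the boundary), fixes the boundary word $w$, and surjects onto $\mathrm{Sp}_{2g}(\mathbb Z)$ (Farb–Margalit, *A Primer on Mapping Class Groups*, Ch. 6). For such $\varphi$, the map $x\mapsto\varphi(x)=x\circ\varphi^{-1}$ is an algebraic automorphism of $X^e$ that commutes with conjugation and satisfies $\varphi(\gamma\cdot x)=\varphi(\gamma)\cdot\varphi(x)$.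

**Transitivity.** *$\mathrm{Sp}_{2g}(\mathbb Z)$ is transitive on the elements of order $m$ in $\Gamma$, and in $\hat\Gamma$.* Both groups are $(\mathbb Z/n)^{2g}$ with a representation isomorphic to the standard one (the standard one is self-dual through the symplectic form). An element of order $m$ is $\frac nmv$ with $v\in(\mathbb Z/m)^{2g}$ whose coordinates generate $\mathbb Z/m$. Such a $v$ lifts to a primitive integral vector: lift so that $G=\gcd(v_1,\dots,v_{2g-1})\ne0$. A prime $p\mid G$ with $p\mid m$ does not divide $v_{2g}$, hence does not divide $v_{2g}+tm$ for any $t$. By the Chinese remainder theorem we can choose $t$ with $p\nmid v_{2g}+tm$ for all primes $p\mid G$ with $p\nmid m$. Replacing $v_{2g}$ by $v_{2g}+tm$ makes the vector primitive. Finally $\mathrm{Sp}_{2g}(\mathbb Z)$ is transitive on primitive vectors.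

For $\gamma\in\Gamma$, $d\in\mathbb Z$ put $E(\gamma;d)=E(\check{\mathcal M}_B^{e,\gamma}/\Gamma,L_{\hat B^d,\gamma})=\sum_ZE(Z/\Gamma,L_{\hat B^d,\gamma}|_Z)$.

**Lemma 1.** (i) $E(\gamma;d)$ depends only on $d$ and the order of $\gamma$. (ii) $E(\gamma;dk)=E(\gamma;d)$ if $(k,n)=1$.

*Proof.* (i) If $\gamma\cdot x=\hat gx\hat g^{-1}$, then $\varphi(\gamma)\cdot\varphi(x)=\varphi(\gamma\cdot x)=\hat g\varphi(x)\hat g^{-1}$. So $(x,\hat g)\mapsto(\varphi(x),\hat g)$ is a $\mu_n$-equivariant isomorphism $T_\gamma\to T_{\varphi(\gamma)}$, and it is $\Gamma$-equivariant up to the automorphism $\varphi$ of $\Gamma$. It preserves $\Gamma$-invariants and $\mu_n$-isotypic parts. Use transitivity.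

(ii) If $\gamma\cdot x=\hat gx\hat g^{-1}$ then $\gamma^k\cdot x=\hat g^kx\hat g^{-k}$, because $\Gamma$ commutes with conjugation. As $\gamma^k$ generates the same group as $\gamma$, the fixed loci of $\gamma$ and $\gamma^k$ coincide. So $f:(x,\hat g)\mapsto(x,\hat g^k)$ is a $\Gamma$-equivariant map $T_\gamma\to T_{\gamma^k}$ over $\check{\mathcal M}_B^{e,\gamma}$ with $f(\zeta t)=\zeta^kf(t)$. Since $k$ is invertible mod $n$, it is bijective on fibres; a bijective morphism of finite étale covers is an isomorphism. If $\zeta^*\alpha=\zeta^d\alpha$ for all $\zeta$ on $T_{\gamma^k}$, then $\zeta^*f^*\alpha=f^*(\zeta^k)^*\alpha=\zeta^{dk}f^*\alpha$. Hence $E(\gamma^k;d)=E(\gamma;dk)$, and $E(\gamma^k;d)=E(\gamma;d)$ by (i). $\square$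

**Lemma 2.** Let $\gamma$ have order $m$, $x\in X^e$, $\hat g\in\mathrm{SL}_n$, $\gamma\cdot x=\hat gx\hat g^{-1}$. Then $\hat g$ is diagonalizable, and its eigenvalues form one coset $c\mu_m$, each with multiplicity $r$. Moreover $F(Z)=F_m$ for every component $Z$ of $\check{\mathcal M}_B^{e,\gamma}$.

*Proof.* **Step 1: eigenvalues.** This determines $\hat g$ up to conjugation and the scalar $c$. As $\gamma^m=1$, $\hat g^m$ commutes with $x$, so it is scalar and $\hat g$ is diagonalizable. Let $V_\lambda$ be its eigenspaces. For every word $s'$ we have $\hat gx(s')\hat g^{-1}=\gamma(s')x(s')$, so $x(s')V_\lambda=V_{\gamma(s')\lambda}$ with $\gamma(s')\in\mu_m$. For an eigenvalue $c$, the nonzero space $\bigoplus_{\lambda\in c\mu_m}V_\lambda$ is stable under $x$, hence is $\mathbb C^n$. The image of $\gamma:\mathsf F_{2g}\to\mu_n$ is cyclic of order $m$, so $\gamma(s)=\xi$ is primitive of order $m$ for some $s$. Then $x(s):V_\lambda\to V_{\xi\lambda}$ is an isomorphism, so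 all $V_\lambda$, $\lambda\in c\mu_m$, have dimension $n/m=r$.

**Step 2: the differential $dw_x$ is onto $\mathfrak{sl}_n$.** This makes $X^e$ smooth with known tangent space. Write $\delta A=\eta_AA$ and $h\eta$ for $\mathrm{Ad}(h)\eta$. For $c=[a,b]=aba^{-1}b^{-1}$, the product rule gives
$$\delta(c)c^{-1}=(1-aba^{-1})\eta_a+(a-[a,b])\eta_b .$$
With $c_i=[x(a_i),x(b_i)]$ and $p_i=c_1\cdots c_{i-1}$ we get $\delta(w)w^{-1}=\sum_ip_i(\delta(c_i)c_i^{-1})$. Let $\upsilon\in\mathfrak{sl}_n$ be orthogonal to the image for the trace form. Put $\upsilon_i=p_i^{-1}\upsilon$ and, for fixed $i$, $a=x(a_i)$, $b=x(b_i)$. As the form is $\mathrm{Ad}$-invariant, orthogonality says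
$$aba^{-1}\upsilon_i=\upsilon_i,\qquad a^{-1}\upsilon_i=bab^{-1}a^{-1}\upsilon_i .$$
Put $\upsilon'=a^{-1}\upsilon_i$. The first equation reads $ab\upsilon'=a\upsilon'$, so $b\upsilon'=\upsilon'$. The second reads $\upsilon'=bab^{-1}\upsilon'=ba\upsilon'$, so $a\upsilon'=b^{-1}\upsilon'=\upsilon'$. Hence $\upsilon_i=a\upsilon'=\upsilon'$ is fixed by $a$, $b$ and $c_i$, and $\upsilon_{i+1}=c_i^{-1}\upsilon_i=\upsilon_i$. Since $\upsilon_1=\upsilon$, all $\upsilon_i$ equal $\upsilon$. So $\upsilon$ commutes with all of $x$; it is scalar and traceless, so $\upsilon=0$.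

**Step 3: the tangent space as a representation.** Now $T_xX^e=\ker dw_x$. The infinitesimal orbit map $\mathfrak{sl}_n\to T_xX^e$ is injective, and $T_{[x]}\check{\mathcal M}_B^e$ is its cokernel. Consider $\Phi(y)=\hat g^{-1}(\gamma\cdot y)\hat g$ on $\mathrm{SL}_n^{2g}$. It fixes $x$, satisfies $w(\Phi(y))=\hat g^{-1}w(y)\hat g$ (scalars cancel in commutators), preserves $X^e$ and induces $\gamma$ on $\check{\mathcal M}_B^e$. In the right trivialization $d\Phi_x$ is $\mathrm{Ad}(\hat g^{-1})$ on each factor, because $\hat g^{-1}\gamma(s)(1+\varepsilon\eta)x(s)\hat g=(1+\varepsilon\,\mathrm{Ad}(\hat g^{-1})\eta)x(s)$. It acts as $\mathrm{Ad}(\hat g^{-1})$ on the target of $dw_x$. Also $\Phi(hxh^{-1})=h'xh'^{-1}$ with $h'=\hat g^{-1}h\hat g$, so it acts as $\mathrm{Ad}(\hat g^{-1})$ on the source of the orbit map. The cyclic group generated by $\mathrm{Ad}(\hat g^{-1})$ is finite, so exact sequences split and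
$$T_{[x]}\check{\mathcal M}_B^e\cong\mathfrak{sl}_n^{\oplus(2g-1-1)}\quad\text{with action }\mathrm{Ad}(\hat g^{-1}).$$
On $\mathfrak{sl}_n$ the eigenvalue $e^{2\pi ij/m}$, $1\le j\le m-1$, has multiplicity $mr^2$ ($m$ pairs of eigenspaces with given ratio, each giving $r^2$). So $F(Z)=(2g-2)mr^2\sum_{j=1}^{m-1}\frac jm=(2g-2)mr^2\frac{m-1}2=(g-1)n(n-r)$. $\square$

With $\gamma_m$ any element of order $m$, (3) becomes
$$E_{st}^{\hat B^d}(\hat{\mathcal M}_B^e)=\sum_{m\mid n}J(m)(uv)^{F_m}E(\gamma_m;d).\tag{4}$$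

## 4. The torsor $T_\gamma$ in block-diagonal form

Fix $m\mid n$, $\xi=\zeta_n^r$, and take $\gamma=\gamma_m=(\xi,1,\dots,1)$, i.e. $A_1\mapsto\xi A_1$. This section generalizes the computation with $\{\pm i\}\times(\mathbb C^\times)^2$ in Section 1 and removes the group $\Gamma$ by passing from $\mathrm{SL}_n$ to $\mathrm{GL}_n$.

Index the $m$ blocks of size $r$ by $\mathbb Z/m$. Let $\Delta=\mathrm{diag}(1,\xi,\dots,\xi^{m-1})\otimes I_r$, let $\mathsf L=\mathrm{GL}_r^m$ be its centralizer in $\mathrm{GL}_n$, and let $\sigma$ be the block permutation matrix sending block $i$ to block $i+1$. Then $\Delta\sigma=\xi\sigma\Delta$, $\sigma^m=1$, and $(\sigma g\sigma^{-1})_i=g_{i-1}$ for $g=(g_i)\in\mathsf L$. Let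
$$U=\Big\{(A_i,B_i)\in\mathrm{GL}_n^{2g}:\ A_1\in\mathsf L\sigma,\ \text{all other entries in }\mathsf L,\ \prod[A_i,B_i]=\zeta_n^e\Big\},\qquad U_1=U\cap\mathrm{SL}_n^{2g}.$$

*These schemes are smooth, hence reduced.* The condition on the entries says exactly $\gamma\cdot x=\Delta x\Delta^{-1}$. So $U$ is the fixed scheme of the finite-order automorphism $x\mapsto\gamma^{-1}\cdot(\Delta x\Delta^{-1})$ on $\{x\in\mathrm{GL}_n^{2g}:w(x)=\zeta_n^e\}$, and $U_1$ is its fixed scheme on $X^e$. Rescaling the entries of a point of the first scheme moves it into $X^e$ and does not change commutators, so all points are irreducible, and Step 2 of Lemma 2 shows that both schemes are smooth. Fixed schemes of finite groups on smooth varieties in characteristic $0$ are smooth.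

The reductive group $H=\mathsf L/\mathbb G_m\subset\mathrm{PGL}_n$ acts on $U$ and $U_1$ by conjugation, with trivial stabilizers by irreducibility. All orbits have dimension $\dim H$, hence are closed. By Luna's slice theorem $U\to Y:=U/H$ and $U_1\to U_1/H$ are étale-locally trivial $H$-torsors with affine bases. Conjugation by $\sigma$ preserves $U$ and $U_1$, normalizes $H$, and induces an action of $\mathbb Z/m=\langle\sigma\rangle$ on $Y$ and $U_1/H$. Identify $\mu_m\cong\langle\sigma\rangle$ by $\xi\leftrightarrow\sigma$. For $\chi\in\hat\mu_m$ let $E_\chi(Y)$ be the $E$-polynomial of the $\chi$-isotypic part of $H_c^*(Y)$.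

**Lemma 3.** For every integer $d$, $E(\gamma_m;d)=(uv-1)^{-2g}E_\chi(Y)$ with $\chi=(\zeta\mapsto\zeta^d)|_{\mu_m}$. Moreover $E_\chi(Y)$ depends only on the order of $\chi\in\hat\mu_m$.

*Proof.* **Step 1: cut $T_\gamma$ into pieces.** This replaces $\mu_n$ by $\mu_m$. By Lemma 2, if $(x,\hat g)$ represents a point of $T_\gamma$, then $\hat g$ is conjugate to some $c\Delta$ with $c^n\det\Delta=1$, and $c$ is determined up to $\mu_m$. The scalar $\hat g^m=c^m$ takes finitely many values and determines $c\mu_m$. So $T_\gamma=\bigsqcup_cT^c$ with $T^c$ open, closed and $\Gamma$-stable. The group $\mu_n$ permutes the pieces, $\zeta T^c=T^{\zeta c}$, transitively and with stabilizer $\mu_m$. Thus $H_c^*(T_\gamma)$ is induced from the $\mu_m$-representation $H_c^*(T^c)$, and restriction to $T^c$ identifies the $\Gamma$-invariant $(\zeta\mapsto\zeta^d)$-part of $H_c^*(T_\gamma)$ with the $\Gamma$-invariant $\chi$-part of $H_c^*(T^c)$.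

**Step 2: $T^c=U_1/H$, with $\xi$ acting as $\sigma$.** The map $(x,\hat g)\mapsto\hat g$ from $\{(x,\hat g):\gamma\cdot x=\hat gx\hat g^{-1},\hat g\sim c\Delta\}$ to the conjugacy class of $c\Delta$, which is $\mathrm{PGL}_n/H$, is $\mathrm{PGL}_n$-equivariant with fibre $U_1$ over $c\Delta$. So the source is $\mathrm{PGL}_n\times^HU_1$ and $T^c=U_1/H$. From $\Delta\sigma=\xi\sigma\Delta$ we get $\sigma^k(\xi^k\Delta)\sigma^{-k}=\Delta$. So $(x,\xi^kc\Delta)$ is equivalent to $(\sigma^kx\sigma^{-k},c\Delta)$ (conjugation by $\sigma^k$ equals conjugation by a scalar multiple of it in $\mathrm{SL}_n$). Hence $\xi$ acts on $T^c$ as $\sigma$.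

**Step 3: absorb $\Gamma$.** The map $(x,t)\mapsto(tx,t)$ identifies $U_1\times\mathbb G_m^{2g}$ with the pull-back of $\det:U\to\mathbb G_m^{2g}$ along $t\mapsto t^n$. This pull-back is a $\Gamma$-torsor over $U$, so $U=(U_1\times\mathbb G_m^{2g})/\Gamma$ with $\gamma'\in\Gamma$ acting by $(\gamma'x,\gamma'^{-1}t)$. The group $H$ acts trivially on $t$, so $Y=(T^c\times\mathbb G_m^{2g})/\Gamma$, compatibly with $\sigma$. The group $\Gamma$ acts on $\mathbb G_m^{2g}$ through a connected group, hence trivially on $H_c^*(\mathbb G_m^{2g})$. As the cohomology of a quotient by a finite group is the invariant part, $H_c^*(Y)=H_c^*(T^c)^\Gamma\otimes H_c^*(\mathbb G_m^{2g})$, and the $\chi$-parts give $E_\chi(Y)=E(\gamma_m;d)(uv-1)^{2g}$.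

**Step 4: only the order matters.** Every $\chi\in\hat\mu_m$ is $(\zeta\mapsto\zeta^d)|_{\mu_m}$ for some $d$. Two characters of the same order are $\chi$ and $\chi^k$ with $k\in(\mathbb Z/m)^\times$. As $(\mathbb Z/n)^\times\to(\mathbb Z/m)^\times$ is onto, they come from $d$ and $dk$ with $(k,n)=1$. Now use Lemma 1(ii). In particular $\chi$ and $\chi^{-1}$ need not be distinguished in conventions. $\square$

## 5. From isotypic parts to quotients: Katz's theorem

By (4) and Lemma 3 we need $E_\chi(Y)$. The first approach one would try is to count. Let $y_k(q)$ be the number of points of $Y(\bar{\mathbb F}_q)$ fixed by $\sigma^k$ composed with Frobenius; then $N_\chi=\frac1m\sum_k\chi(\sigma^k)^{-1}y_k$ is the natural candidate for $E_\chi(Y)$. But Katz's theorem speaks about varieties, and the $\chi$-part of $H_c^*(Y)$ is not the cohomology of a variety. What it does give is $E(Y/\mu_s)=\sum_{\chi|_{\mu_s}=1}E_\chi(Y)$ for each subgroup $\mu_s\subset\mu_m$. For $m=2$ this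 suffices: $E_{\mathrm{sign}}=E(Y)-E(Y/\mu_2)$. For $m=3$ it stops: the only quotients are $Y$ and $Y/\mu_3$, and they give $E_1$ and the sum $E_\chi+E_{\bar\chi}$. For a general variety with $\mu_3$-action the two summands can differ: on the elliptic curve $\mathbb C/\mathbb Z[\zeta_3]$, with $\zeta_3$ acting by multiplication, the two nontrivial characters carry $H^{1,0}$ and $H^{0,1}$, with $E$-polynomials $-u$ and $-v$.

The way past this point is the symmetry of Lemma 1(ii): raising $\hat g$ to the $k$-th power makes $E_\chi(Y)$ depend only on the order of $\chi$. Then sums over subgroups suffice.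

**Lemma 4.** Let $D$ be a finite cyclic group, and let $f,f'$ be functions from $D$ to a $\mathbb Q$-vector space that depend only on the order of the element. If $\sum_{D'}f=\sum_{D'}f'$ for every subgroup $D'\subset D$, then $f=f'$.

*Proof.* Induct on the order $o$. The subgroup of order $o$ consists of its generators, which are all the elements of order $o$ in $D$, and of elements of smaller order, where $f=f'$. Subtracting, $\#\{\text{generators}\}\cdot(f-f')=0$ at order $o$. $\square$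

So only ordinary $E$-polynomials of quotients will be computed. We now set up the counting.

**Models.** For $(d,n)=1$, $X^d\to\check{\mathcal M}_B^d$ is an étale-locally trivial $\mathrm{PGL}_n$-torsor with affine base, by the same argument as for $U$. Choose a finitely generated ring $R\subset\mathbb C$ containing $\mathbb Z[\zeta_{2n},\frac1{2n}]$, affine $R$-schemes of finite type extending $\check{\mathcal M}_B^d$ and $Y$ (for each $m\mid n$), and étale surjective maps to them trivializing the torsors. We require that the $R$-schemes defined by the equations of $X^d$ and $U$ are torsors over these bases under $\mathrm{PGL}_n$ and $H$. This is possible: all schemes, morphisms and isomorphisms involved are of finite presentation, so they are defined over a finitely generated $R$, and the required identities and properties (étale, surjective, isomorphism) hold after enlarging $R$ (EGA IV, 8.8, 8.10, 17.7.8). The actions of $\Gamma$ on $X^d$ and of $\sigma$ on $U$ are defined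 over $R$ and normalize the structure groups, so they descend to the bases over $R$.

For a finite group $G$ acting on $\operatorname{Spec}A$, $A$ of finite type over $R$, put $(\operatorname{Spec}A)/G=\operatorname{Spec}A^G$. It is of finite type and compatible with the flat base change $R\to\mathbb C$. Its geometric points over a given $R\to k$ are the $G$-orbits of geometric points of $\operatorname{Spec}A$ (SGA1 V.1).

If $R\to\mathbb F_q$ is a homomorphism then $p\nmid2n$, $q\equiv1\pmod{2n}$, and $\zeta_n$ maps to an element of order $n$. Composing with $\mathbb F_q\subset\mathbb F_{q^k}$ shows that infinitely many $q$ occur. Write $F$ for the $q$-Frobenius on $\bar{\mathbb F}_q$-points. Only points in fields are used, so nilpotents do not matter.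

**Katz's theorem** (appendix to Hausel–Rodriguez-Villegas, *Mixed Hodge polynomials of character varieties*, Invent. Math. 174 (2008)). If $P\in\mathbb Z[t]$ satisfies $\#\mathcal X_R(\mathbb F_q)=P(q)$ for all $R\to\mathbb F_q$, then $E(\mathcal X;u,v)=P(uv)$.

*It suffices that $P\in\mathbb Q(t)$.* First, $P$ is a polynomial: write $P=P_0+A/B$ with $P_0\in\mathbb Q[t]$, $\deg A<\deg B$, and let $DP_0\in\mathbb Z[t]$ with an integer $D\geq 1$. The numbers $DA(q)/B(q)$ are integers tending to $0$ along infinitely many $q$, so $A(q)=0$ for infinitely many $q$ and $A=0$. Second, its coefficients are integers: if $P=\sum a_it^i$, then $\#\mathcal X_R(\mathbb F_{q^k})=P(q^k)$ for all $k$, so the zeta function of $\mathcal X_{\mathbb F_q}$ is $\prod_i(1-q^iT)^{-a_i}$. It is a rational function of $T$ by Dwork, and $-a_i$ is its order at $T=q^{-i}$. So $a_i\in\mathbb Z$.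

**Counting on quotients.** If a finite group $G$ acts on $\mathcal X$ and commutes with $F$, then
$$\#(\mathcal X/G)(\mathbb F_q)=\frac1{|G|}\sum_{h\in G}\#\mathcal X(\bar{\mathbb F}_q)^{hF}.\tag{5}$$
Indeed the left side counts $F$-stable $G$-orbits. For $x$ in such an orbit, $\{h:hFx=x\}$ is a coset of $\mathrm{Stab}(x)$, so the orbit contributes $\sum_x|\mathrm{Stab}(x)|=|G|$ to the sum. Other orbits contribute $0$.

**Lang–Steinberg.** If $H$ is a connected linear algebraic group over $\bar{\mathbb F}_q$ and $F'$ an endomorphism some power of which is a standard Frobenius map, then $h\mapsto h^{-1}F'(h)$ is onto. So if $H$ acts simply transitively on a set with a compatible map $F'$, there are exactly $|H^{F'}|$ fixed points.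

## 6. Frobenius' formula and the characters of $\mathrm{GL}_N(\mathbb F_Q)$

**Lemma 5 (Frobenius).** Let $G$ be a finite group, $\tau\in\mathrm{Aut}(G)$, $z\in G$ central, $g\ge1$. Then
$$\#\Big\{(a,b,A_2,\dots,B_g)\in G^{2g}:a\tau(b)a^{-1}b^{-1}\prod_{i\ge2}[A_i,B_i]=z\Big\}=|G|^{2g-1}\sum_{\rho\in\mathrm{Irr}\,G,\ \rho\circ\tau\cong\rho}\rho(1)^{2-2g}\omega_\rho(z)^{-1}.$$

*Proof.* By Schur, $\sum_a\rho(a\tau(b)a^{-1})=\frac{|G|}{\rho(1)}\chi_\rho(\tau b)\,\mathrm{Id}$. Since $\chi_\rho\circ\tau$ is a class function, $\sum_b\chi_\rho(\tau b)\rho(b^{-1})$ is scalar; its trace is $|G|[\rho\circ\tau\cong\rho]$. So $\sum_{a,b}\rho(a\tau(b)a^{-1}b^{-1})=\frac{|G|^2}{\rho(1)^2}[\rho\circ\tau\cong\rho]\,\mathrm{Id}$, and each other pair gives $\frac{|G|^2}{\rho(1)^2}\mathrm{Id}$ (the case $\tau=1$). The number of solutions is $\frac1{|G|}\sum_\rho\rho(1)\,\mathrm{tr}\big(\rho(z^{-1})\sum\rho(\text{word})\big)$, which is the formula. $\square$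

**Parametrization.** Let $\Theta=\varinjlim\widehat{\mathbb F_{q^i}^\times}$ with transition maps dual to norms. As a group it is the prime-to-$p$ part of $\mathbb Q/\mathbb Z$. Put $F\theta=\theta^q$; then $\widehat{\mathbb F_{q^i}^\times}=\Theta^{F^i}$. Let $Q=q^l$, $F_Q=F^l$. By Green (1955) (see Macdonald, *Symmetric Functions and Hall Polynomials*, Ch. IV; Lusztig–Srinivasan 1977), $\mathrm{Irr}\,\mathrm{GL}_N(\mathbb F_Q)=\{\psi_\Lambda\}$, where $\Lambda$ runs over the $F_Q$-invariant maps from $\Theta$ to partitions with $|\Lambda|:=\sum_\theta|\Lambda(\theta)|=N$. With a suitable normalization ($\lambda$ versus $\lambda'$):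

* (a) $\displaystyle\frac{|\mathrm{GL}_N(\mathbb F_Q)|}{\psi_\Lambda(1)}=Q^{N(N-1)/2}\prod_{O\in\Theta/F_Q}K_{\Lambda(O)}(Q^{|O|})$.
* (b) $\psi_\Lambda\otimes(\alpha\circ\det)=\psi_{\alpha\Lambda}$ with $(\alpha\Lambda)(\theta)=\Lambda(\alpha^{-1}\theta)$, for $\alpha\in\widehat{\mathbb F_Q^\times}=\Theta^{F_Q}$.
* (c) The central character of $\psi_\Lambda$ is $\omega_\Lambda:=\prod_\theta\theta^{|\Lambda(\theta)|}\in\Theta^{F_Q}$.
* (d) If $F$ is the entrywise $q$-power automorphism of $\mathrm{GL}_N(\mathbb F_Q)$, then $\psi_\Lambda\circ F\cong\psi_\Lambda$ iff $\Lambda\circ F=\Lambda$.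

*Example.* Let $N=2$, $Q=q$. One fixed $\theta$ with partition $(1,1)$ gives $\theta\circ\det$: by (a), $q(q-1)(q^2-1)=|\mathrm{GL}_2|$, degree $1$. With partition $(2)$ the degree is $q$. Two fixed points with partition $(1)$ each give $q(q-1)^2$, degree $q+1$. An orbit $\{\theta,\theta^q\}$ of size $2$ with partition $(1)$ gives $q(q^2-1)$, degree $q-1$. These are the families of Section 1.

Fact (a) is Green's degree formula. For (b)–(d): up to sign, $\psi_\Lambda=\prod_O\sum_\nu z_\nu^{-1}\chi_\nu^{\Lambda(O)}\prod_ip_{\nu_i}[O]$, with products by parabolic induction. Here $\chi^{\lambda}_\nu$ are the characters of symmetric groups, $z_\nu$ the centralizer orders, and $p_k[O]=\pm R_{k|O|}(\theta)$ for $\theta\in O$. The sign depends only on $k,|O|$, and $R_k(\theta)$ is the Deligne–Lusztig character of $\mathrm{GL}_k(\mathbb F_Q)$ attached to the Coxeter torus $\mathbb F_{Q^k}^\times$ and $\theta\in\Theta^{F_Q^k}$.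

Twisting by $\alpha\circ\det$ replaces $\theta$ by $\alpha\theta$, since $\det$ restricts to the norm on the Coxeter torus; this is (b). An element of that torus corresponding to $t$ has eigenvalues $t,t^Q,t^{Q^2},\dots$, and $F$ raises eigenvalues to the $q$-th power, so $R_k(\theta)\circ F=R_k(\theta^q)$. Parabolic induction commutes with $F$; hence $\psi_\Lambda\circ F=\psi_{\Lambda\circ F^{-1}}$, which gives (d). The center acts on $R_k(\theta)$ by $\theta|_{\mathbb F_Q^\times}$, and for $\theta\in\widehat{\mathbb F_{Q^k}^\times}$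
$$\theta|_{\mathbb F_Q^\times}=\prod_{i<k}F_Q^i\theta\quad\text{in }\Theta,\tag{6}$$
because $\prod_{i<k}\theta^{Q^i}=\theta\circ N$ is the pull-back under the norm $N$ of $\theta|_{\mathbb F_Q^\times}$. For $R_{\nu_i|O|}(\theta)$ the product (6) runs $\nu_i$ times through $O$, and (c) follows.

For $Q=q$ and $y\in\mathbb F_q^\times$, (6) gives $\omega_\Lambda(y)=\prod_{O\in\Theta/F}\theta_O(y)^{|\Lambda(O)|}$, where $\theta_O\in O$ is viewed as a character of $\mathbb F_{q^{|O|}}^\times$; the value at $y\in\mathbb F_q^\times$ does not depend on the choice in $O$. We need sums of such values.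

**Lemma 6.** For $y\in\mathbb F_q^\times$: $\displaystyle S_j(y):=\sum_{|O|=j}\theta_O(y)=\frac1j\sum_{t\mid j,\ y^t=1}\mu(t)(q^{j/t}-1)$.

*Proof.* If $\theta\in\Theta^{F^s}$ lies in an orbit $O$ of size $j\mid s$, then as a character of $\mathbb F_{q^s}^\times$ it is the norm to $\mathbb F_{q^j}^\times$ followed by $\theta$, so its value at $y$ is $\theta_O(y^{s/j})$. Summing over all characters of $\mathbb F_{q^s}^\times$, $(q^s-1)[y=1]=\sum_{j\mid s}jS_j(y^{s/j})$. Applying this with $s=j/t$ and $y^t$ in place of $y$,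
$$\sum_{t\mid j}\mu(t)(q^{j/t}-1)[y^t=1]=\sum_{j'\mid j}j'S_{j'}(y^{j/j'})\sum_{t\mid j/j'}\mu(t)=jS_j(y).\qquad\square$$

## 7. Counting points of $\check{\mathcal M}_B^d$

Let $(d,n)=1$, $z=\zeta_n^d\in\mathbb F_q^\times$ (of order $n$), $G=\mathrm{GL}_n(\mathbb F_q)$, $S=\mathrm{SL}_n(\mathbb F_q)$.

**Step 1: from $S$ to $G$.** This expresses the count through the characters of $G$, which we know. For $\Psi\in\mathrm{Irr}\,G$ let $\mathrm{Stab}(\Psi)=\{\alpha\in\widehat{\mathbb F_q^\times}:\Psi\otimes(\alpha\circ\det)\cong\Psi\}$ and $t=t(\Psi)=|\mathrm{Stab}(\Psi)|$. We have $\mathrm{End}_S(\Psi)=\bigoplus_\alpha\mathrm{Hom}_G(\Psi,\Psi\otimes\alpha)$, with one line for each $\alpha\in\mathrm{Stab}(\Psi)$. The group $\mathrm{Stab}(\Psi)$ is cyclic; an isomorphism for a generator has nonzero powers spanning the other lines. So this algebra is commutative of dimension $t$, and $\Psi|_S$ has $t$ distinct constituents. They are permuted transitively by $G$ (Clifford), so each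 has degree $\Psi(1)/t$. Since $\mathrm{Hom}_S(\Psi,\Psi')=\bigoplus_\alpha\mathrm{Hom}_G(\Psi,\Psi'\otimes\alpha)$, two $\Psi$'s share a constituent iff they are twists of each other, and a twist orbit has $(q-1)/t$ elements. So each $\varphi\in\mathrm{Irr}\,S$ lies in $(q-1)/t$ of the $\Psi$, and Lemma 5 with $\tau=1$ gives
$$\#X^d(\mathbb F_q)=|S|^{2g-1}\sum_\Psi\frac t{q-1}\cdot t\cdot\Big(\frac{\Psi(1)}t\Big)^{2-2g}\omega_\Psi(z)^{-1}=\frac{|S|^{2g-1}}{q-1}\sum_\Psi t(\Psi)^{2g}\Psi(1)^{2-2g}\omega_\Psi(z)^{-1}.$$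
By Lang, $\#\check{\mathcal M}_B^d(\mathbb F_q)=\#X^d(\mathbb F_q)/|\mathrm{PGL}_n(\mathbb F_q)|$, and $|\mathrm{PGL}_n(\mathbb F_q)|=|S|=|G|/(q-1)$.

**Step 2: open up $t^{2g}$.** This is where $J(m)$ appears. Let $A_m\subset\Theta$ be the subgroup of order $m$; as $m\mid q-1$, $A_m\subset\Theta^F$. If $\Psi\otimes\alpha\cong\Psi$, comparing central characters gives $\alpha^n=1$. So $\mathrm{Stab}(\Psi)\subset A_n$, and $t^{2g}=\#\mathrm{Stab}(\Psi)^{2g}=\sum_{m\mid n}J(m)[A_m\subset\mathrm{Stab}(\Psi)]$, sorting $2g$-tuples by the subgroup they generate. Hence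
$$\#\check{\mathcal M}_B^d(\mathbb F_q)=\sum_{m\mid n}J(m)a_m'(q),\qquad a_m'(q)=(q-1)^{1-2g}\sum_{\Psi:\,A_m\subset\mathrm{Stab}(\Psi)}\Big(\frac{|G|}{\Psi(1)}\Big)^{2g-2}\omega_\Psi(z^{-1}).\tag{7}$$

**Step 3: describe the $A_m$-invariant $\Psi$.** By (b), $A_m\subset\mathrm{Stab}(\psi_{\Lambda'})$ iff $\Lambda'$ is constant on $A_m$-cosets. The map $[m]:\theta\mapsto\theta^m$ is onto $\Theta$ with kernel $A_m$ and commutes with $F$. So $\Lambda'=\Lambda\circ[m]$ for a unique $F$-invariant $\Lambda$, with $|\Lambda|=n/m=r$.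

*Central character.* We have $\prod_{\theta'^m=\theta}\theta'=\theta\eta$ with $\eta=\prod_{\alpha\in A_m}\alpha$ and $\eta^2=1$. As $q\equiv1\pmod{2n}$, $z^{-1}$ is a square in $\mathbb F_q^\times$, so $\eta(z^{-1})=1$ and $\omega_{\Lambda'}(z^{-1})=\omega_\Lambda(z^{-1})$.

*Degree.* Let $O$ be an $F$-orbit of size $j$ and $\theta\in O$. On $[m]^{-1}(\theta)$, $F^j$ multiplies $\theta'$ by $\theta'^{q^j-1}=\theta^{(q^j-1)/m}\in A_m$, i.e. by the character $x\mapsto\theta(x^{(q^j-1)/m})$ of $\mathbb F_{q^j}^\times$. As $x^{(q^j-1)/m}$ runs through $\mu_m$, its order $l_O$ is the order of $\theta|_{\mu_m}$. So $[m]^{-1}(O)$, which has $mj$ elements, consists of $m/l_O$ orbits of size $jl_O$, and (a) gives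
$$\Big(\frac{|G|}{\psi_{\Lambda'}(1)}\Big)^{2g-2}=q^{(g-1)n(n-1)}\prod_OW^{(m/l_O)}_{\Lambda(O)}(q^{|O|l_O}).$$
Thus $a_m'=(q-1)^{1-2g}q^{(g-1)n(n-1)}b_m'$ with $b_m'=\sum_{|\Lambda|=r}\omega_\Lambda(z^{-1})\prod_OW_{\Lambda(O)}^{(m/l_O)}(q^{|O|l_O})$.

**Step 4: evaluate $b_m'$.** Since $z$ has the full order $n$, almost all of a large generating function disappears.

**Proposition 7.** $b_m'=b_m(q)$; hence $a_m'=a_m(q)$.

*Proof.* Put $x=z^{-1}$, of order $n$. Then $b_m'$ is the $T^r$-coefficient of $\prod_O\sum_\lambda\theta_O(x)^{|\lambda|}T^{|O||\lambda|}W_\lambda^{(m/l_O)}(q^{|O|l_O})$. Using $\theta_O(x)^i=\theta_O(x^i)$, its logarithm is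
$$\sum_{j,i\ge1}\sum_{l\mid m}S_{j,l}(x^i)\,U_i^{(m/l)}(q^{jl})\frac{T^{ij}}i,\qquad S_{j,l}(y)=\sum_{|O|=j,\ l_O=l}\theta_O(y).$$
By orthogonality of characters of $\mu_m$, applied to $\theta_O|_{\mu_m}$,
$$S_{j,l}(y)=\frac1m\sum_{v\in\mu_m}C_l(v)S_j(vy),\qquad C_l(v)=\sum_{\beta\in\hat\mu_m,\ \mathrm{ord}\,\beta=l}\beta(v)^{-1}.$$
By Lemma 6, $S_j(vx^i)$ involves only those $t\mid j$ with $(vx^i)^t=1$. Raising to the $m$-th power gives $x^{imt}=1$, i.e. $r\mid it$. If $ij\le r$, then $it\le ij\le r$ forces $t=j$ and $ij=r$. In that case the condition is $v^j=x^{-r}$, a generator of $\mu_m$. It is solvable in $\mu_m$ iff $(j,m)=1$, and then $v$ is unique and is itself a generator of $\mu_m$. So $C_l(v)$ is the sum of the primitive $l$-th roots of unity, $C_l(v)=\mu(l)$, and $S_j(vx^i)=\mu(j)(q-1)/j$.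

So the logarithm has no terms $T^s$ with $0<s<r$, and its $T^r$-coefficient, which is then also that of its exponential, is (with $\frac1i=\frac jr$)
$$\sum_{j\mid r,\ (j,m)=1}\ \sum_{l\mid m}\frac{\mu(l)}m\cdot\frac{\mu(j)(q-1)}j\cdot U_{r/j}^{(m/l)}(q^{jl})\cdot\frac jr=b_m(q).\qquad\square$$

By (7), Proposition 7 and Section 5,
$$E(\check{\mathcal M}_B^d;u,v)=\sum_{m\mid n}J(m)\,a_m(uv).\tag{8}$$

## 8. Counting points of the twisted sectors

Fix $m\mid n$ and $Y,U,H,\mathsf L,\sigma$ as in Section 4; let $z=\zeta_n^e\in\mathbb F_q^\times$, of order $n$. For $k\in\mathbb Z/m$ let $y_k(q)=\#Y(\bar{\mathbb F}_q)^{\sigma^kF}$, $f=(k,m)$, and $l=m/f$ (the order of $k$).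

**Step 1: reduce to a finite group.** Let $\tau$ be conjugation by $\sigma$ and $F'=\tau^kF$. It acts compatibly on $U$ and $H$ and covers $\sigma^kF$ on $Y$. Since $\tau$ commutes with $F$ and $\tau^m=1$, $F'^m=F^m$ on $\mathsf L$. As $H$ and $\mathbb G_m$ are connected and $F'=F$ on scalars, Lang–Steinberg gives
$$y_k=\frac{\#U^{F'}}{|H^{F'}|},\qquad|H^{F'}|=\frac{|G_k|}{q-1},\qquad G_k:=\mathsf L^{F'}.$$
As $\sigma$ is $F$-fixed and commutes with $\sigma^k$, we have $F'(a\sigma)=F'(a)\sigma$. And $(a\sigma)b(a\sigma)^{-1}b^{-1}=a\tau(b)a^{-1}b^{-1}$. So $U^{F'}$ is the set of $(a\sigma,b,A_2,\dots,B_g)$ with $a,b,A_i,B_i\in G_k$ and $a\tau(b)a^{-1}b^{-1}\prod_{i\ge2}[A_i,B_i]=z$. Lemma 5 gives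
$$y_k=(q-1)\sum_{\rho\in\mathrm{Irr}\,G_k,\ \rho\circ\tau\cong\rho}\Big(\frac{|G_k|}{\rho(1)}\Big)^{2g-2}\omega_\rho(z)^{-1}.$$

**Step 2: find the $\tau$-invariant characters.** We have $g\in G_k$ iff $g_{i+k}=F(g_i)$ for all $i\in\mathbb Z/m$. Hence $F^l(g_i)=g_i$, and $g\mapsto(g_0,\dots,g_{f-1})$ is an isomorphism $G_k\cong\mathrm{GL}_r(\mathbb F_{q^l})^f$. Choose $s\ge0$ with $sk\equiv f\pmod m$. Then $s\cdot\frac kf\equiv1\pmod l$, so $s$ is a unit mod $l$, and $g_{i+f}=F^s(g_i)$. As $\tau(g)_i=g_{i-1}$ and $g_{-1}=F^{-s}(g_{f-1})$, in these coordinates $\tau(g)=(F^{-s}g_{f-1},g_0,\dots,g_{f-2})$. So for $\rho=\rho_0\boxtimes\cdots\boxtimes\rho_{f-1}$,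
$$\rho\circ\tau\cong\rho_1\boxtimes\cdots\boxtimes\rho_{f-1}\boxtimes(\rho_0\circ F^{-s}).$$
Thus $\rho$ is $\tau$-invariant iff $\rho_0\cong\cdots\cong\rho_{f-1}=:\psi$ and $\psi\cong\psi\circ F^{-s}$. As $F^l$ acts trivially on $\mathrm{GL}_r(\mathbb F_{q^l})$ and $s$ is a unit mod $l$, the last condition is $\psi\cong\psi\circ F$. By (d), $\psi=\psi_\Lambda$ with $\Lambda$ an $F$-invariant map, $|\Lambda|=r$.

**Step 3: degree and central character.** An $F$-orbit of size $j$ splits into $(j,l)$ orbits of $F^l$ of size $j/(j,l)$. As $l\cdot j/(j,l)=[l,j]$, $f(j,l)=mj/[l,j]$ and $lf=m$, (a) with $Q=q^l$, raised to the power $f(2g-2)$, gives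
$$\Big(\frac{|G_k|}{\rho(1)}\Big)^{2g-2}=q^{(g-1)n(r-1)}\prod_{O\in\Theta/F}W_{\Lambda(O)}^{(m|O|/[l,|O|])}\big(q^{[l,|O|]}\big).$$
By (c), $\omega_\psi$ is the element $\omega_\Lambda$, which lies in $\Theta^F$; on $\mathbb F_{q^l}^\times$ it is $\omega_\Lambda\circ N_{\mathbb F_{q^l}/\mathbb F_q}$. So $\omega_\rho(z)=\omega_\Lambda(z^l)^f=\omega_\Lambda(z^m)$. Hence $y_k=y^{(l)}$ depends only on $l$, and
$$y^{(l)}=(q-1)q^{(g-1)n(r-1)}c^{(l)},\qquad c^{(l)}=\sum_{|\Lambda|=r}\omega_\Lambda(z^{-m})\prod_OW_{\Lambda(O)}^{(m|O|/[l,|O|])}\big(q^{[l,|O|]}\big).\tag{9}$$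

**Step 4: evaluate $c^{(l)}$,** by the same vanishing as in Proposition 7.

**Proposition 8.** $\displaystyle c^{(l)}=\frac{q-1}r\sum_{j\mid r}\mu(j)\,U_{r/j}^{(mj/[l,j])}(q^{[l,j]})$.

*Proof.* Put $x=z^{-m}$, of order $r$. Then $c^{(l)}$ is the $T^r$-coefficient of a product over $O$ with logarithm $\sum_{i,j}S_j(x^i)U_i^{(mj/[l,j])}(q^{[l,j]})T^{ij}/i$. By Lemma 6 a nonzero contribution needs $t\mid j$ with $x^{it}=1$, i.e. $r\mid it$. If $ij\le r$ this forces $t=j$ and $ij=r$, and then $S_j(x^i)=\mu(j)(q-1)/j$. So there are no terms of degree strictly between $0$ and $r$, and the $T^r$-coefficient is $\sum_{j\mid r}\frac{\mu(j)(q-1)}jU_{r/j}^{(mj/[l,j])}(q^{[l,j]})\frac jr$. $\square$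

**Step 5: pass to isotypic parts,** using the symmetry of Lemma 3 as announced in Section 5.

**Proposition 9.** For every $\chi\in\hat\mu_m$, $E_\chi(Y;u,v)=N_\chi(uv)$, where $N_\chi=\frac1m\sum_{k\in\mathbb Z/m}\chi(\sigma^k)^{-1}y_k$.

*Proof.* For $s\mid m$ let $\mu_s\subset\mu_m=\langle\sigma\rangle$ be the subgroup of order $s$. By (5), $\#(Y/\mu_s)(\mathbb F_q)=\frac1s\sum_{\sigma^k\in\mu_s}y_k(q)$. By (9) and Proposition 8 this is given by an element of $\mathbb Q(q)$, so Section 5 gives $E(Y/\mu_s)=\frac1s\sum_{\sigma^k\in\mu_s}y_k(uv)$. As $H_c^*(Y/\mu_s)=H_c^*(Y)^{\mu_s}$,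
$$\sum_{\chi|_{\mu_s}=1}E_\chi(Y)=E(Y/\mu_s)=\frac1s\sum_{\sigma^k\in\mu_s}y_k(uv)=\sum_{\chi|_{\mu_s}=1}N_\chi(uv),$$
the last equality because $\sum_{\chi|_{\mu_s}=1}\chi(\sigma^k)^{-1}=\frac ms[\sigma^k\in\mu_s]$. The characters trivial on $\mu_s$ form the subgroup of order $m/s$ of the cyclic group $\hat\mu_m$. So $\chi\mapsto E_\chi(Y)$ and $\chi\mapsto N_\chi(uv)$ have equal sums over all subgroups. Both depend only on the order of $\chi$: the first by Lemma 3, the second because $y_k$ depends only on the order of $k$. By Lemma 4 they agree. $\square$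

**Step 6: the sector formula.** For $\chi=(\zeta\mapsto\zeta^d)|_{\mu_m}$ and $l\mid m$ we have $\sum_{\mathrm{ord}(k)=l}\chi(\sigma^k)^{-1}=c_l(d)$, since the $\xi^k$ with $k$ of order $l$ are the primitive $l$-th roots of unity. With Lemma 3, Proposition 9, (9) and $F_m+(g-1)n(r-1)=(g-1)n(n-1)$ we get, for $q=uv$ and every integer $d$,
$$q^{F_m}E(\gamma_m;d)=(q-1)^{1-2g}q^{(g-1)n(n-1)}\cdot\frac1m\sum_{l\mid m}c_l(d)\,c^{(l)}(q).\tag{10}$$

*Example.* Let $g=2$, $n=m=3$, $3\nmid d$. Here $r=1$, $c^{(1)}=(q-1)(q-1)^6$, $c^{(3)}=(q-1)(q^3-1)^2$, and (10) gives $\frac{q^6}3\big((q-1)^4-(q^2+q+1)^2\big)=q^6(-2q^3+q^2-2q)$.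

## 9. The Möbius cancellation: proof of Theorem 1

Let $(d,n)=1$. Then $c_l(d)=\mu(l)$ for $l\mid m$, and Proposition 8 gives
$$\frac1m\sum_{l\mid m}\mu(l)c^{(l)}=\frac{q-1}n\sum_{j\mid r}\mu(j)\sum_{l\mid m}\mu(l)\,U_{r/j}^{(mj/[l,j])}(q^{[l,j]}).$$
We compare this with $b_m(q)$, where only $j$ prime to $m$ occur.

*If $(j,m)>1$, the inner sum vanishes.* Choose a prime $p\mid(j,m)$ and pair each squarefree $l\mid m$ with $p\nmid l$ with $pl$, which also divides $m$. Since $p\mid j$, $[pl,j]=[l,j]$, so the two $U$-terms are equal, while $\mu(pl)=-\mu(l)$.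

*If $(j,m)=1$,* then $[l,j]=lj$ and $mj/[l,j]=m/l$, so the term is the one in $b_m$.

Hence the expression equals $b_m(q)$, and (10) reads
$$(uv)^{F_m}E(\gamma_m;d)=a_m(uv).\tag{11}$$
By (4), $E_{st}^{\hat B^d}(\hat{\mathcal M}_B^e)=\sum_{m\mid n}J(m)a_m(uv)$, which is $E(\check{\mathcal M}_B^d)$ by (8). This proves Theorem 1. $\blacksquare$

## 10. Characters of $\Gamma$ against elements of $\Gamma$: proof of Theorem 2

For $\kappa\in\hat\Gamma$ let $E_\kappa$ be the $E$-polynomial of the $\kappa$-part of $H_c^*(\check{\mathcal M}_B^d)$.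

**Step 1: reduce to quotients.** The mapping class group acts on $\check{\mathcal M}_B^d$ with $\varphi(\gamma\cdot x)=\varphi(\gamma)\cdot\varphi(x)$, so it permutes the isotypic parts. By transitivity on $\hat\Gamma$ (Section 3), $E_\kappa$ depends only on $\mathrm{ord}(\kappa)$; write $E_{(m)}$. The characters of order dividing $m$ are those trivial on the $m$-th powers $\Gamma_m:=\mu_r^{2g}$, $r=n/m$. So $E(\check{\mathcal M}_B^d/\Gamma_m)=\sum_{m'\mid m}J(m')E_{(m')}$. We show
$$\#(\check{\mathcal M}_B^d/\Gamma_m)(\mathbb F_q)=\sum_{m'\mid m}J(m')\,a_{m'}(q).\tag{12}$$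
Then Section 5 gives $\sum_{m'\mid m}J(m')E_{(m')}=\sum_{m'\mid m}J(m')a_{m'}(uv)$ for all $m\mid n$. As $J(m)>0$, induction on $m$ gives $E_{(m)}=a_m(uv)$. By Lemma 2 the contribution of an element $\gamma$ of order $m$ to $E^{\hat B^d}_{st}$ is $(uv)^{F_m}E(\gamma;d)$, which is $a_m(uv)$ by (11). So Theorem 2 follows from (12).

**Step 2: rescale into $\mathrm{GL}_n(\mathbb F_q)$,** as in Section 1. By (5) and Lang (conjugation commutes with $\gamma$), the left side of (12) is $\frac1{r^{2g}|S|}\sum_{\gamma\in\Gamma_m}\#X^d(\bar{\mathbb F}_q)^{\gamma F}$. If $\gamma_iF(x_i)=x_i$ for $i=1,\dots,2g$, choose $t_i\in\bar{\mathbb F}_q^\times$ with $t_i^{q-1}=\gamma_i^{-1}$. Then $F(t_i^{-1}x_i)=t_i^{-1}t_i^{-(q-1)}\gamma_i^{-1}x_i=t_i^{-1}x_i$, so $x_i'=t_i^{-1}x_i\in\mathrm{GL}_n(\mathbb F_q)$. Its determinant $c_i=t_i^{-n}\in\mathbb F_q^\times$ satisfies $c_i^{(q-1)/n}=\gamma_i$. Conversely, for each of the $((q-1)/n)^{2g}$ tuples $c$ with $c^{(q-1)/n}=\gamma$, choose $t$ with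 $t^{-n}=c$; then $t^{q-1}=\gamma^{-1}$, and $x\mapsto t^{-1}x$ is a bijection from $X^d(\bar{\mathbb F}_q)^{\gamma F}$ to the solutions $x'\in\mathrm{GL}_n(\mathbb F_q)^{2g}$ of $\prod[\cdot,\cdot]=z$ with determinants $c$. Now $c_i^{(q-1)/n}\in\mu_r$ iff $c_i^{(q-1)/m}=1$ iff $c_i\in P_m:=(\mathbb F_q^\times)^m$. With $S_m:=\det^{-1}(P_m)$ and $r^{-2g}(\frac n{q-1})^{2g}=(\frac m{q-1})^{2g}=|P_m|^{-2g}$,
$$\#(\check{\mathcal M}_B^d/\Gamma_m)(\mathbb F_q)=\frac1{|P_m|^{2g}|S|}\,\#\Big\{x'\in S_m^{2g}:\prod[\cdot,\cdot]=z\Big\}.$$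

**Step 3: apply Frobenius' formula to $S_m$.** The quotient $\mathrm{GL}_n(\mathbb F_q)/S_m$ is cyclic of order $m$ with dual $A_m$. The argument of Step 1 in Section 7, with $t_m(\Psi)=|\mathrm{Stab}(\Psi)\cap A_m|$ and $m$ in place of $t(\Psi)$ and $q-1$, gives $\frac{|S_m|^{2g-1}}m\sum_\Psi t_m^{2g}\Psi(1)^{2-2g}\omega_\Psi(z^{-1})$ for the last count. Since $|S_m|=|S||P_m|$ and $m|P_m|=q-1$, the left side of (12) is
$$\frac{|S|^{2g-2}}{q-1}\sum_\Psi t_m(\Psi)^{2g}\Psi(1)^{2-2g}\omega_\Psi(z^{-1}),\qquad t_m^{2g}=\sum_{m'\mid m}J(m')[A_{m'}\subset\mathrm{Stab}(\Psi)].$$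
By the definition of $a'_{m'}$ in (7) and Proposition 7 this is $\sum_{m'\mid m}J(m')a_{m'}(q)$. $\blacksquare$

## 11. Gerbe powers not prime to $n$: proof of Theorem 3

The displayed formula is (4), (10) and Proposition 8. By (8), $E(\check{\mathcal M}_B^{d'})$ is the same for all $d'$ prime to $n$; with Theorem 1 this gives the equality when $(d,n)=1$.

Now let $(d,n)>1$. Put $s_m(d)=q^{F_m}E(\gamma_m;d)$. By Lemma 3 and Proposition 9, with $\chi_d(\sigma^k)=e^{2\pi idk/m}$,
$$s_m(d)=q^{F_m}(q-1)^{-2g}\frac1m\sum_{k\in\mathbb Z/m}\chi_d(\sigma^k)^{-1}y_k .$$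

**Step 1: each $y^{(l)}$ is monic in $q$ of degree $2+(2g-2)nr$.** This isolates the leading behavior of $s_m(d)$. The hook lengths of $\lambda$ sum to $n(\lambda)+n(\lambda')+|\lambda|$, so $K_\lambda$ is monic of degree $n(\lambda)+|\lambda|$. For $|\lambda|=i$ this is at most $i(i+1)/2$, with equality only for $\lambda=(1^i)$. So $\sum_{|\lambda|=i}W_\lambda^{(a)}$ has degree $a(g-1)i(i+1)$ and leading coefficient $1$. In the logarithm, $U_i^{(a)}/i$ is this sum plus products for $i=\sum_si_s$ with at least two parts, of degree at most $a(g-1)\sum_si_s(i_s+1)<a(g-1)i(i+1)$. So $U_i^{(a)}$ has degree $a(g-1)i(i+1)$ and leading coefficient $i$. The $j$-th term in Proposition 8, before the factor $q-1$, has degree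
$$[l,j]\cdot\frac{mj}{[l,j]}(g-1)\frac rj\Big(\frac rj+1\Big)=(g-1)n\Big(\frac rj+1\Big),$$
so $j=1$ dominates strictly, with leading coefficient $r$. Hence $c^{(l)}$ is monic of degree $1+(g-1)n(r+1)$, and (9) gives the claim.

**Step 2: compare $d$ with $1$.** By Step 1, $s_m(d)$ has degree at most
$$F_m-2g+2+(2g-2)nr=(g-1)\Big(n^2+\frac{n^2}m-2\Big)=:N_m,$$
and its $q^{N_m}$-coefficient is $\frac1m\sum_k\chi_d(\sigma^k)^{-1}=[m\mid d]$. If $(m,d)=1$, then $c_l(d)=\mu(l)=c_l(1)$ for $l\mid m$, so $s_m(d)=s_m(1)$ by (10). Therefore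
$$E_{st}^{\hat B^d}-E_{st}^{\hat B}=\sum_{m\mid n,\ (m,d)>1}J(m)\big(s_m(d)-s_m(1)\big).$$
Let $p$ be the smallest prime dividing $(n,d)$. Every $m$ occurring is divisible by a prime dividing $(n,d)$, so $m\ge p$, and $N_m<N_p$ for $m>p$. The $q^{N_p}$-coefficient of the difference is therefore $J(p)(1-0)>0$. So $E_{st}^{\hat B^d}\ne E_{st}^{\hat B}=E(\check{\mathcal M}_B^1)$. $\blacksquare$

*Check against Section 1.* For $g=n=2$ and $d=0$ the sectors contribute $q^2(q^2+1)$ each, and $E_{st}^{\hat B^0}=q^6-2q^4-2q^2+1+15(q^4+q^2)=q^6+13q^4+13q^2+1$. It differs from (1) by $15q^4+30q^3+15q^2$, with leading coefficient $J(2)=15$ in degree $N_2=4$, as the proof predicts.
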